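\title{Continuous selections on pairs without continuous selections on triples}

\begin{abstract}
We construct in ZFC a locally compact, zero-dimensional, first countable Hausdorff space that has a Vietoris continuous selection on its two-point subsets and none on its three-point subsets. More generally, a continuous selection on pairs can coexist with the absence of one on $n$-point sets exactly when $n=3$ or $n\ge5$; these are the $n$ for which some tournament on $n$ vertices has no vertex fixed by all its automorphisms. For every odd prime $p$ we also obtain a space in which a continuous selection on $n$-point sets fails to exist exactly when $p$ divides $n$.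
\end{abstract}

\section{Introduction}

All spaces in this paper are Hausdorff. For a space $X$ let $\mathcal F(X)$ be the set of nonempty closed subsets of $X$. The \emph{Vietoris topology} on $\mathcal F(X)$ is generated by the sets
\[
\langle\mathcal V\rangle=\Bigl\{A\in\mathcal F(X): A\cap V\ne\emptyset\text{ for all }V\in\mathcal V,\ A\subseteq\bigcup\mathcal V\Bigr\},
\]
where $\mathcal V$ is a finite family of open subsets of $X$; we write $\langle V_1,\dots,V_k\rangle$ for $\langle\{V_1,\dots,V_k\}\rangle$. For $n\ge1$ let $[X]^n\subseteq\mathcal F(X)$ be the subspace of all subsets of cardinality $n$. A \emph{selection} on $\mathfrak F\subseteq\mathcal F(X)$ is a map $f:\mathfrak F\to X$ with $f(A)\in A$ for all $A\in\mathfrak F$, and $\mathrm{Sel}^c_n(X)$ denotes the set of continuous selections on $[X]^n$. (If $|X|<n$, the empty map belongs to $\mathrm{Sel}^c_n(X)$.) A neighborhood of an $n$-point set in $[X]^n$ lets each of the $n$ points move a little, and a continuous selection marks one of the points and keeps the mark on it while the set moves.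

On the real line, $A\mapsto\min A$ is a continuous selection on $[\mathbb R]^n$ for every $n$, and it is determined by its values on pairs. In general a selection $f$ on pairs defines a relation, $x\to x'$ if $f(\{x,x'\})=x$, which decides between any two points as an order does but need not be transitive. Whether such a relation is still enough to choose continuously from larger sets is the following question, posed in \cite{CC}.

\begin{quote}
\emph{Is there a space $X$ with $\mathrm{Sel}^c_2(X)\ne\emptyset$ and $\mathrm{Sel}^c_n(X)=\emptyset$ for some $n>2$?}
\end{quote}

The simplest cases suggest a negative answer: we show in Section~\ref{sec:tournaments} that no connected space and no countable zero-dimensional space is an example, and that no space at all is an example for $n=4$. (A space is \emph{zero-dimensional} if it has a base of clopen sets.) The answer is nevertheless positive, already for $n=3$ and in ZFC.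

\begin{theorem}\label{thm:three}
There is a locally compact, zero-dimensional, first countable Hausdorff space $X$ with $\mathrm{Sel}^c_2(X)\ne\emptyset$ and $\mathrm{Sel}^c_3(X)=\emptyset$.
\end{theorem}

A \emph{tournament} on a set $Z$ is a relation $\to$ such that for distinct $u,v\in Z$ exactly one of $u\to v$, $v\to u$ holds, and $u\to u$ never holds. Which $n$ can occur in the question is decided by finite tournaments.

\begin{theorem}\label{thm:class}
For $n\ge1$ the following are equivalent:
\begin{enumerate}
\item[(a)] there is a Hausdorff space $X$ with $\mathrm{Sel}^c_2(X)\ne\emptyset$ and $\mathrm{Sel}^c_n(X)=\emptyset$;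
\item[(b)] some tournament on $n$ vertices has no vertex fixed by all its automorphisms;
\item[(c)] $n=3$ or $n\ge5$.
\end{enumerate}
Moreover, there is one locally compact, zero-dimensional, first countable Hausdorff space $X$ such that $\mathrm{Sel}^c_n(X)=\emptyset$ if and only if $n\notin\{1,2,4\}$.
\end{theorem}

\begin{theorem}\label{thm:prime}
For every odd prime $p$ there is a locally compact, zero-dimensional, first countable Hausdorff space $\hat X$ such that, for all $n\ge1$, $\mathrm{Sel}^c_n(\hat X)=\emptyset$ if and only if $p\mid n$. In particular $\mathrm{Sel}^c_m(\hat X)\ne\emptyset$ for all $m<p$, but $\mathrm{Sel}^c_p(\hat X)=\emptyset$.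
\end{theorem}

Section~\ref{sec:idea} explains the construction for $n=3$. Its combinatorial core is Lemma~\ref{lem:jumps}; the space is built in Section~\ref{sec:space}, and the theorems are proved in Sections~\ref{sec:proofs} and~\ref{sec:prime}.

\section{Continuous tournaments and invariant choices}\label{sec:tournaments}

We use the Vietoris topology only through the following lemma.

\begin{lemma}\label{lem:vietoris}
Let $S=\{x_1,\dots,x_n\}\in[X]^n$.
\begin{enumerate}
\item[(i)] The sets $\langle U_1,\dots,U_n\rangle\cap[X]^n$, where the $U_j\ni x_j$ are pairwise disjoint and open, form a neighborhood base at $S$ in $[X]^n$. A set $S'\in[X]^n$ lies in $\langle U_1,\dots,U_n\rangle$ if and only if it meets every $U_j$, and then it has exactly one point in each $U_j$.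
\item[(ii)] Let $F$ be a selection on $\mathfrak F\subseteq[X]^n$, let $S\in\mathfrak F$ and $F(S)=x_i$. Then $F$ is continuous at $S$ if and only if there are pairwise disjoint open sets $U_j\ni x_j$ with $F(S')\in U_i$ for all $S'\in\mathfrak F\cap\langle U_1,\dots,U_n\rangle$.
\item[(iii)] If $Z$ is a subspace of $X$, then the Vietoris topology of $[Z]^n$ is the subspace topology from $[X]^n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The second sentence holds because $n$ points that meet $n$ disjoint sets are distributed one to each. Shrinking the $U_j$ shrinks $\langle U_1,\dots,U_n\rangle$, so it suffices to fit such a set into one given $\langle\mathcal V\rangle\ni S$. Take pairwise disjoint open $W_j\ni x_j$ and put $U_j=W_j\cap\bigcap\{V\in\mathcal V:x_j\in V\}$. Let $S'\in\langle U_1,\dots,U_n\rangle$. Each $V\in\mathcal V$ contains some $x_j$, hence contains $U_j$, hence meets $S'$. Each $x_j$ lies in some $V\in\mathcal V$, so $U_j\subseteq\bigcup\mathcal V$. Thus $S'\in\langle\mathcal V\rangle$.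

(ii) Suppose such $U_j$ exist and let $W\ni x_i$ be open. If $S'\in\mathfrak F$ meets $U_i\cap W$ and all $U_j$ with $j\neq i$, then $F(S')$ is the only point of $S'$ in $U_i$, and this point lies in $W$. Conversely let $F$ be continuous at $S$ and take pairwise disjoint open $W_j\ni x_j$. By (i) there are open $U_j$ with $x_j\in U_j\subseteq W_j$ such that $F$ maps $\mathfrak F\cap\langle U_1,\dots,U_n\rangle$ into $W_i$. For $S'$ in this set, $F(S')\in S'\cap W_i=S'\cap U_i$.

(iii) A set $S'\in[Z]^n$ lies in $\langle V_1,\dots,V_k\rangle$ if and only if it lies in $\langle V_1\cap Z,\dots,V_k\cap Z\rangle$.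
\end{proof}

A tournament on a space $X$ is \emph{continuous} if, whenever $x\to x'$, there are open sets $U\ni x$ and $U'\ni x'$ with $u\to u'$ for all $u\in U$, $u'\in U'$. Such $U$ and $U'$ are disjoint, since $u\to u$ never holds.

\begin{lemma}\label{lem:pairs}
The rule $f(\{x,x'\})=x\iff x\to x'$ is a bijection between selections on $[X]^2$ and tournaments on $X$, and $f$ is continuous if and only if $\to$ is. In particular $\mathrm{Sel}^c_2(X)\ne\emptyset$ if and only if $X$ has a continuous tournament.
\end{lemma}

\begin{proof}
For disjoint open $U,U'$ the pairs in $\langle U,U'\rangle$ are the sets $\{u,u'\}$ with $u\in U$, $u'\in U'$. So if $x\to x'$, the condition of Lemma~\ref{lem:vietoris}(ii) at $\{x,x'\}$ is the definition of continuity of $\to$ at $x,x'$.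
\end{proof}

A continuous tournament induces a finite tournament on every $S\in[X]^n$, and nearby sets carry isomorphic tournaments. Hence every choice that depends only on the arrows is continuous.

\begin{lemma}\label{lem:invariant}
Let $\to$ be a continuous tournament on $X$ and let $F$ be a selection on $\mathfrak F\subseteq[X]^n$ such that $\sigma(F(S))=F(S')$ whenever $S,S'\in\mathfrak F$ and $\sigma:(S,\to)\to(S',\to)$ is an isomorphism. Then $F$ is continuous.
\end{lemma}

\begin{proof}
Let $S=\{x_1,\dots,x_n\}\in\mathfrak F$ and $F(S)=x_i$. Intersecting finitely many neighborhoods, we find open $U_j\ni x_j$ such that $x_j\to x_l$ implies $u\to u'$ for all $u\in U_j$, $u'\in U_l$; they are pairwise disjoint. If $S'\in\mathfrak F\cap\langle U_1,\dots,U_n\rangle$ and $x_j'$ is its point in $U_j$, then $x_j\mapsto x_j'$ is an isomorphism, so $F(S')=x_i'\in U_i$. Apply Lemma~\ref{lem:vietoris}(ii).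
\end{proof}

\begin{proposition}\label{prop:fixed}
If every tournament on $n$ vertices has a vertex fixed by all its automorphisms, then $\mathrm{Sel}^c_2(X)\ne\emptyset$ implies $\mathrm{Sel}^c_n(X)\ne\emptyset$.
\end{proposition}

\begin{proof}
Let $\to$ be a continuous tournament on $X$. In each isomorphism class of $n$-vertex tournaments fix a representative $T$ and a vertex $v_T$ fixed by all automorphisms of $T$. For $S\in[X]^n$ put $F(S)=\iota(v_T)$, where $\iota:T\to(S,\to)$ is an isomorphism from a representative. If $\iota'$ is another one, then $\iota^{-1}\iota'$ fixes $v_T$, so $F(S)$ is well defined. If $\sigma:S\to S'$ is an isomorphism, then so is $\sigma\iota:T\to S'$, and $F(S')=\sigma(F(S))$. Lemma~\ref{lem:invariant} applies.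
\end{proof}

For odd $m\ge3$ the \emph{rotational tournament} on $\mathbb Z_m$ is given by $i\to j$ if and only if $j-i\in\{1,\dots,\frac{m-1}2\}$. It is a tournament because for $d\ne0$ exactly one of $d,-d$ lies in this set, and translations are automorphisms. For $m=3$ it is the cycle $i\to i+1$.

\begin{lemma}\label{lem:bc}
Conditions (b) and (c) of Theorem~\ref{thm:class} are equivalent.
\end{lemma}

\begin{proof}
Let $T$ be a tournament on $n$ vertices. An automorphism of order $2$ would interchange two vertices $u\to v$ and give $v\to u$. By Cauchy's theorem the group $\operatorname{Aut}(T)$ has odd order, and the size of each orbit divides this order. If no vertex is fixed by $\operatorname{Aut}(T)$, then $n$ is a sum of odd numbers that are at least $3$, so $n\notin\{1,2,4\}$.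

Conversely, for odd $n\ge3$ translations of the rotational tournament on $\mathbb Z_n$ move every vertex. For even $n\ge6$ the number $n-3\ge3$ is odd. Take the disjoint union of the rotational tournaments on $\mathbb Z_3$ and $\mathbb Z_{n-3}$ and direct all arrows between them from $\mathbb Z_3$ to $\mathbb Z_{n-3}$. The group $\mathbb Z_3\times\mathbb Z_{n-3}$ acts by translating each part; these maps are automorphisms, and no vertex is fixed by all of them.
\end{proof}

For $n=4$ an invariant choice can be written down. The four out-degrees have sum $6$, so they are not all equal; grouping the vertices by out-degree gives at least two groups, and some group has one or two members. Among such groups take the one of least out-degree, and choose its only member or the winner of its two members.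

\begin{example}[connected spaces]\label{ex:connected}
Every continuous tournament on a connected space $X$ is transitive; it is then a linear order, and the first element of $S$ is a continuous selection on $[X]^n$ for every $n$ by Lemma~\ref{lem:invariant}. To prove transitivity let $z\to x\to y$. The sets $A=\{w:w\to x\}$ and $B=\{w:x\to w\}$ are open and partition $X\setminus\{x\}$. The set $A\cup\{x\}=X\setminus B$ is connected: a relatively clopen subset $C$ of it with $x\notin C$ is closed in $X$ because $X\setminus B$ is closed, and open in $X$ because it is open in $A$, so $C=\emptyset$. Now $A\cup\{x\}$ omits $y$, so it lies in one of the disjoint open sets $\{w:w\to y\}$, $\{w:y\to w\}$. It contains $x$, so it lies in the first, and $z\to y$.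
\end{example}

\begin{example}[countable zero-dimensional spaces]\label{ex:countable}
If $X$ is countable and zero-dimensional, then $\mathrm{Sel}^c_n(X)\ne\emptyset$ for all $n$. For pairwise disjoint clopen $U_1,\dots,U_n$ the set $\langle U_1,\dots,U_n\rangle\cap[X]^n$ is clopen in $[X]^n$, since its complement is $\bigcup_j\langle X\setminus U_j\rangle\cap[X]^n$. Cover the countable set $[X]^n$ by such sets $B_k=\langle U^k_1,\dots,U^k_n\rangle\cap [X]^n$, $k\in\omega$, and let $F(S)$ be the point of $S$ in $U^k_1$ for the least $k$ with $S\in B_k$. On each open set $B_k\setminus\bigcup_{j<k}B_j$ the map $F$ is continuous by Lemma~\ref{lem:vietoris}(ii).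
\end{example}

The spaces constructed below are zero-dimensional and every point has a countable open neighborhood. By Example~\ref{ex:countable} selections exist there locally and on every countable subspace, and the obstruction lies in gluing uncountably many local choices.

\section{Cyclic triples over convergent sequences}\label{sec:idea}

This section motivates the construction for $n=3$; later proofs do not depend on it. A tournament on three vertices is transitive if some out-degree is $0$ or $2$, and cyclic otherwise. For a continuous tournament on $X$ nearby triples are isomorphic, so the transitive and the cyclic triples form complementary clopen subsets of $[X]^3$, and on the transitive ones we may select the first element. What we need is therefore a family of cyclic triples without a continuous selection. We let $X=Y\times\mathbb Z_3$ as a set and take the fibers $\{y\}\times\mathbb Z_3$ with the arrows $(y,t)\to(y,t+1)$. A selection on the fibers is a function $\gamma:Y\to\mathbb Z_3$.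

\begin{example}[one sequence]\label{ex:one}
Let $Y=\{e_0,e_1,\dots\}\cup\{g\}$ and let $\Phi:Y\to\mathbb Z_3$ satisfy $\Phi(g)=0$. Make the points $(e_i,t)$ isolated and let $(e_i,r+\Phi(e_i))$ converge to $(g,r)$ for each $r$. Then $X$ is the sum of three convergent sequences, the \emph{sheets}, and $(v,t)$ lies in sheet number $t-\Phi(v)$. Direct all arrows from sheet $r$ to sheet $r+1$, and inside a sheet follow the order $e_0<e_1<\dots<g$. This tournament is continuous, each fiber is cyclic, and the fibers over $e_i$ converge to the fiber over $g$. A selection $\gamma$ on the fibers is continuous if and only if $\gamma(e_i)-\Phi(e_i)=\gamma(g)$ for all large $i$. For instance, if $\Phi(e_i)$ is the residue of $i$, then $\gamma(e_i)=0$ has no continuous extension to $g$, while $\gamma=\Phi$ is continuous.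
\end{example}

One sequence thus excludes those $\gamma$ for which $\gamma-\Phi$ is not eventually constant. The plan is to take a large set of isolated points and to attach, for every candidate $\gamma$, a sequence with a twist $\Phi$ that excludes it. The difficulty is to keep a continuous tournament.

In Example~\ref{ex:one} the arrow between $(v,t)$ and $(w,t')$ in different sheets is read off from $t'-t-c(w,v)$, where $c(w,v)=\Phi(w)-\Phi(v)$. Two isolated points $v,w$ may lie on many of the attached sequences, but the arrows between their fibers are chosen once. So we fix labels $c(w,v)$ in advance on some pairs, called adjacent, and impose three demands.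
\begin{enumerate}
\item[(A)] The terms of an attached sequence are pairwise adjacent and $c(w,v)=\Phi(w)-\Phi(v)$ along it.
\item[(B)] An isolated point off the sequence is adjacent to only finitely many terms, and two different sequences have tails with no adjacency between them. Arrows between nonadjacent points come from a linear order on $Y$ that is stable in the same sense.
\item[(C)] For every $\gamma$ there is an attached sequence along which $\gamma-\Phi$ is not eventually constant.
\end{enumerate}
By (A) the twist $\Phi$ is determined by the labels up to a constant, so (C) can no longer be met by choosing $\Phi$ after $\gamma$. If one global $\Phi$ gave all the labels, $\gamma=\Phi$ would violate (C). The labeling has to be coherent along each sequence and incoherent globally.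

\begin{example}[one forced jump]\label{ex:square}
Say that $\gamma$ \emph{jumps} on an adjacent pair $\beta,\alpha$ if $\gamma(\alpha)\ne c(\alpha,\beta)+\gamma(\beta)$; along a sequence as in (A) this means that $\gamma-\Phi$ takes different values at $\beta$ and $\alpha$. Take four points $\xi,\eta,\alpha,\alpha'$ with each of $\alpha,\alpha'$ adjacent to each of $\xi,\eta$, and let $c(\alpha',\xi)=1$ and $c(\alpha,\xi)=c(\alpha,\eta)=c(\alpha',\eta)=0$. If $\gamma$ jumps on none of the four pairs, then $\gamma(\xi)=\gamma(\alpha)=\gamma(\eta)=\gamma(\alpha')=\gamma(\xi)+1$, which is absurd. Put differently: if $\gamma(\xi)\neq\gamma(\eta)$ then $\gamma$ jumps on $\xi,\alpha$ or on $\eta,\alpha$, and if $\gamma(\xi)=\gamma(\eta)$ then it jumps on $\xi,\alpha'$ or on $\eta,\alpha'$.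
\end{example}

To force infinitely many jumps we repeat this step with two finite sequences in place of $\xi$ and $\eta$. The new point is adjacent to all terms of both and prolongs either of them. Seen from one sequence, the terms of the other are outsiders adjacent to the new term, and (B) requires that no outsider be used in this way infinitely often.

\section{Threads in a labeled graph}\label{sec:threads}

\noindent\textbf{Standing data.} In Sections~\ref{sec:threads} and~\ref{sec:space} and in Propositions~\ref{prop:tournament}--\ref{prop:fibers}, $R$ is a finite tournament and $H$ is a finite group acting on $R$ by tournament automorphisms without a common fixed point, that is, every orbit has at least two elements. The case of Section~\ref{sec:idea} is $R=H=\mathbb Z_3$, acting by translation; the group is now written multiplicatively.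

\medskip
We build a graph that contains every point required by the step of Example~\ref{ex:square}. Let $L_0=\{0\}\times\omega_1$, where $\omega_1$ is the first uncountable ordinal. For $n\ge1$ put $L_{<n}=\bigcup_{m<n}L_m$ and
\[
L_n=\{n\}\times\{a: a\text{ is a finite partial function from }L_{<n}\text{ to }H\}.
\]
Let $L_{<0}=\emptyset$ and $L=\bigcup_nL_n$, a disjoint union of nonempty sets, and let $\operatorname{lev}(\alpha)=n$ for $\alpha\in L_n$. Put $N(\alpha)=\emptyset$ for $\alpha\in L_0$. For $\alpha=(n,a)$ with $n\ge1$ put $N(\alpha)=\operatorname{dom}a$ and
\[
c(\alpha,\beta)=a(\beta),\qquad c(\beta,\alpha)=a(\beta)^{-1}\qquad(\beta\in N(\alpha)).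
\]
Call $\alpha,\beta$ \emph{adjacent} if $\beta\in N(\alpha)$ or $\alpha\in N(\beta)$. Elements of $N(\alpha)$ have smaller level than $\alpha$, so only one of the two alternatives can hold and $c$ is well defined on adjacent pairs. Every vertex has finitely many neighbors below it, and for every finite set of vertices and every assignment of labels each higher level contains a vertex whose lower neighbors and labels are exactly these.

\begin{definition}
A \emph{thread} is a nonempty finite or infinite sequence $p=(\alpha_0,\alpha_1,\dots)$ in $L$ such that
\begin{enumerate}
\item[(T0)] $\alpha_0\in L_0$, and the levels strictly increase;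
\item[(T1)] $\alpha_j\in N(\alpha_i)$ for $j<i$;
\item[(T2)] $c(\alpha_i,\alpha_j)=\varphi_p(\alpha_i)\varphi_p(\alpha_j)^{-1}$ for $j<i$, where $\varphi_p(\alpha_0)=1$ and $\varphi_p(\alpha_i)=c(\alpha_i,\alpha_0)$ for $i\ge1$;
\item[(T3)] the sets $D_i=N(\alpha_i)\setminus\{\alpha_j:j<i\}$ are pairwise disjoint.
\end{enumerate}
\end{definition}

Taking inverses, the formula in (T2) holds for all $i\ne j$. We say that $q$ \emph{extends} $p$ if $p$ is an initial segment of $q$; then $\varphi_q$ extends $\varphi_p$. Each condition concerns finitely many terms at a time, so the union of a chain of threads, each extending the previous one, is a thread. Conditions (T1) and (T2) are demand (A), and (T3) gives the first half of (B).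

\begin{lemma}\label{lem:outsider}
If $p=(\alpha_i)$ is an infinite thread and $\beta\in L$ is not a term of $p$, then $\beta$ is adjacent to only finitely many $\alpha_i$.
\end{lemma}

\begin{proof}
The terms are distinct and $N(\beta)$ is finite, so $\alpha_i\in N(\beta)$ for finitely many $i$. If $\beta\in N(\alpha_i)$, then $\beta\in D_i$, and this holds for at most one $i$ by (T3).
\end{proof}

For a finite set $P\subseteq L$ let $N[P]=P\cup\bigcup_{\alpha\in P}N(\alpha)$, again a finite set.

\begin{lemma}[amalgamation]\label{lem:amalgam}
Let $p,q$ be finite threads with sets of terms $P,Q$ and last terms $l,l'$, and suppose that $Q\cap N[P]=\emptyset=P\cap N[Q]$. For all $x,x'\in H$ there is $\alpha\in L$ such that $p$ followed by $\alpha$ and $q$ followed by $\alpha$ are threads, $c(\alpha,l)=x$ and $c(\alpha,l')=x'$.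
\end{lemma}

\begin{proof}
The sets $P$ and $Q$ are disjoint. Define $a:P\cup Q\to H$ by
\[
a(\beta)=x\,\varphi_p(l)\,\varphi_p(\beta)^{-1}\quad(\beta\in P),\qquad a(\beta)=x'\,\varphi_q(l')\,\varphi_q(\beta)^{-1}\quad(\beta\in Q),
\]
and let $\alpha=(n,a)$ with $n$ larger than all levels in $P\cup Q$. Then $c(\alpha,l)=x$ and $c(\alpha,l')=x'$. Let $p^+$ be $p$ followed by $\alpha$. Conditions (T0) and (T1) hold by the choice of $n$ and because $P\subseteq N(\alpha)$. Evaluating $a$ at the first term of $p$ gives $\varphi_{p^+}(\alpha)=x\varphi_p(l)$, so $c(\alpha,\beta)=\varphi_{p^+}(\alpha)\varphi_{p^+}(\beta)^{-1}$ for $\beta\in P$, which is (T2). The new set in (T3) is $N(\alpha)\setminus P=Q$, and it is disjoint from $N[P]$, which contains the earlier sets $D_i$. The argument for $q$ is the same with the roles exchanged.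
\end{proof}

The next lemma is demand (C) for functions on $L$.

\begin{lemma}\label{lem:jumps}
For every $g:L\to R$ there is an infinite thread $p=(\alpha_i)$ such that the sequence $\varphi_p(\alpha_i)^{-1}g(\alpha_i)$, $i\in\omega$, is not eventually constant.
\end{lemma}

\begin{proof}
Say that a thread $p=(\alpha_i)$ has a \emph{jump} at $i\ge1$ if $\varphi_p(\alpha_i)^{-1}g(\alpha_i)\ne\varphi_p(\alpha_{i-1})^{-1}g(\alpha_{i-1})$; by (T2) this is equivalent to
\begin{equation}\label{eq:jump}
g(\alpha_i)\ne c(\alpha_i,\alpha_{i-1})\,g(\alpha_{i-1}).
\end{equation}
We need an infinite thread with infinitely many jumps. Amalgamation adds a jump to one of two threads, but it does not let us choose which one, so we argue by contradiction. Call a finite thread \emph{stable} if no finite thread extending it has more jumps, and suppose that the lemma fails for $g$.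

\emph{Every finite thread $p_0$ has a stable extension.} Otherwise no finite extension of $p_0$ is stable, and we can choose finite threads $p_{k+1}$ extending $p_k$ with more jumps than $p_k$. Their union is an infinite thread with infinitely many jumps.

\emph{Two stable threads satisfy the hypothesis of Lemma~\ref{lem:amalgam}.} For $\xi\in L_0$ choose a stable thread $q_\xi$ extending the one-term thread $(\xi)$, with set of terms $P_\xi$ and last term $l_\xi$. If $\alpha\in P_\eta$, then $\eta=\alpha$ or $\eta\in N(\alpha)$ by (T1), so each $\alpha\in L$ lies in only finitely many $P_\eta$. Since $N[P_\xi]$ is finite, the set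
\[
f(\xi)=\{\eta\in L_0\setminus\{\xi\}:P_\eta\cap N[P_\xi]\ne\emptyset\}
\]
is finite. Let $C\subseteq L_0$ be countably infinite. As $L_0$ is uncountable, there is $\eta\in L_0$ outside the countable set $C\cup\bigcup_{\xi\in C}f(\xi)$, and as $f(\eta)$ is finite, there is $\xi\in C\setminus f(\eta)$. Then $\xi\ne\eta$, $\eta\notin f(\xi)$ and $\xi\notin f(\eta)$, that is, $P_\eta\cap N[P_\xi]=\emptyset=P_\xi\cap N[P_\eta]$.

\emph{The contradiction.} The orbit of $g(l_\xi)$ has at least two elements, so there is $x\in H$ with $x\,g(l_\xi)\ne g(l_\eta)$. Lemma~\ref{lem:amalgam} gives $\alpha$ that prolongs both $q_\xi$ and $q_\eta$, with $c(\alpha,l_\xi)=x$ and $c(\alpha,l_\eta)=1$. By stability neither prolongation has a jump at $\alpha$, so by \eqref{eq:jump} we have $g(\alpha)=x\,g(l_\xi)$ and $g(\alpha)=g(l_\eta)$, contrary to the choice of $x$.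
\end{proof}

\begin{remark}
The absence of a common fixed point is used only in the choice of $x$, and it is necessary: if $H$ fixes $r\in R$, the constant function $g=r$ has no jumps. Uncountability of $L_0$ is used only to find $\xi$ and $\eta$. On a countable set this step can fail, since $f(m)=\{0,\dots,m-1\}$ on $\omega$ has no $\xi\neq\eta$ with $\eta\notin f(\xi)$ and $\xi\notin f(\eta)$.
\end{remark}

\section{The space}\label{sec:space}

One could take $L$ as the set of isolated points and attach a limit to one thread for each $g$. Lemma~\ref{lem:outsider} would then control an isolated point against a limit point. Two limit points, however, need tails with no adjacency between them and with a constant order, whereas Lemma~\ref{lem:outsider} only says that each single term of one thread is adjacent to finitely many terms of the other. We enforce the separation by making many copies of each vertex $\alpha\in L_n$, one for every function $s:L_{<n}\to R$, and by placing the thread chosen for $g$ on the copies indexed by restrictions of $g$. Different functions $g$ differ below some level, and above that level their copies are unrelated.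

\subsection*{The base $Y$}
Let $E$ be the set of pairs $(s,\alpha)$ with $\alpha\in L_n$ and $s:L_{<n}\to R$ for some $n\in\omega$, let $M=R^L$, and let $Y$ be the disjoint union of $E$ and $M$. For $e=(s,\alpha)\in E$ write $s_e=s$, $\alpha_e=\alpha$, $\operatorname{lev}(e)=\operatorname{lev}(\alpha)$; for $g\in M$ write $s_g=g$. Two functions are \emph{compatible} if one extends the other.

For each $g\in M$ fix an infinite thread $p_g=(\alpha^g_i)_{i\in\omega}$ as in Lemma~\ref{lem:jumps}, and put
\[
\varphi_g=\varphi_{p_g},\qquad n_i^g=\operatorname{lev}(\alpha_i^g),\qquad e_i^g=(g|_{L_{<n_i^g}},\alpha_i^g)\in E,\qquad T_k(g)=\{g\}\cup\{e^g_i:i\ge k\}.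
\]
Define $\Phi_g:T_0(g)\to H$ by $\Phi_g(g)=1$ and $\Phi_g(e_i^g)=\varphi_g(\alpha_i^g)$.

\emph{Adjacency and labels.} Elements $e,e'\in E$ are adjacent if $s_e,s_{e'}$ are compatible and $\alpha_e,\alpha_{e'}$ are adjacent in $L$, and then $c(e,e')=c(\alpha_e,\alpha_{e'})$. Elements $g\in M$ and $e\in E$ are adjacent if $e\in T_0(g)$, and then $c(e,g)=\Phi_g(e)=c(g,e)^{-1}$. Two elements of $M$ are never adjacent. Finally $c(y,y)=1$. Thus $c(y',y)=c(y,y')^{-1}$ whenever $y,y'$ are equal or adjacent, and in that case $s_y,s_{y'}$ are compatible. Any $v,w\in T_0(g)$ are equal or adjacent, and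
\begin{equation}\label{eq:coboundary}
c(v,w)=\Phi_g(v)\Phi_g(w)^{-1}.
\end{equation}
Indeed, for $v=e_i^g\neq w=e_j^g$ the functions $s_v,s_w$ are restrictions of $g$, and (T1), (T2) apply; if one of $v\ne w$ is $g$, this is the definition.

\emph{Order.} For each $m$ fix a linear order on the disjoint union of $L_m$ and $R^{L_m}$ in which all elements of $L_m$ precede all elements of $R^{L_m}$; this set is the alphabet for position $m$. To $e=(s,\alpha)\in E$ of level $n$ assign the word $(s|_{L_0},\dots,s|_{L_{n-1}},\alpha)$, and to $g\in M$ the infinite word $(g|_{L_0},g|_{L_1},\dots)$. Distinct points have distinct words. No word is a proper initial segment of another, because a letter from $L_m$ occurs exactly at the end of a finite word. So the words of $y\ne y'$ have a first position where both are defined and differ, and we let $y<y'$ if the letter of $y$ is the smaller one there. This is a linear order: if $y<y'$ is decided at position $m$ and $y'<y''$ at $m'$, then $y<y''$ is decided at $\min(m,m')$.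

\begin{lemma}\label{lem:order}
\begin{enumerate}
\item[(i)] If $s_y\subsetneq s_{y'}$, then $y<y'$.
\item[(ii)] Let $s\ne s'$ be functions from $L_{<n}$ to $R$. If $s_y\supseteq s$ and $s_{y'}\supseteq s'$, then $y,y'$ are distinct and not adjacent, and whether $y<y'$ depends only on $s$ and $s'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Here $y\in E$, say of level $n$. The words agree before position $n$, where $y$ has a letter from $L_n$ and $y'$ has the letter $s_{y'}|_{L_n}\in R^{L_n}$. (ii) The functions $s_y,s_{y'}$ are incompatible, so $y,y'$ are neither equal nor adjacent. The words first differ at the least $m<n$ with $s|_{L_m}\ne s'|_{L_m}$, and these are the letters there.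
\end{proof}

\subsection*{The topology on $X=Y\times R$}
For $g\in M$, $r\in R$, $k\in\omega$ let
\[
U_k(g,r)=\{(v,\Phi_g(v)r):v\in T_k(g)\}.
\]
Call $O\subseteq X$ open if every $(g,r)\in O$ with $g\in M$ has some $U_k(g,r)\subseteq O$. This is a topology because the sets $U_k(g,r)$ decrease with $k$. Points of $E\times R$ are isolated; $U_k(g,r)$ is open, since $(g,r)$ is its only point over $M$; and the sets $U_k(g,r)$, $k\in\omega$, form a neighborhood base at $(g,r)$. The sets $U_0(g,r)$, $r\in R$, are the sheets of Example~\ref{ex:one}.

Let $\pi:X\to Y$ be the projection, and write $x\approx x'$ if $\pi(x),\pi(x')$ are equal or adjacent. For $x=(y,r)\approx x'=(y',r')$ the label $c(y',y)$ carries $x$ into the fiber of $x'$, where the two can be compared in $R$. Carrying both to a third fiber multiplies the resulting pair by an element of $H$, so the stable datum is an orbit: the \emph{type} $\tau(x,x')$ is the orbit of $(c(y',y)r,\,r')$ under the action $h(t,t')=(ht,ht')$ of $H$ on $R\times R$. Since $c(y,y')\,(c(y',y)r,\,r')=(r,\,c(y,y')r')$, the type $\tau(x',x)$ is obtained from $\tau(x,x')$ by reversing all pairs.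

\begin{lemma}[local constancy]\label{lem:local}
For $x\ne x'$ in $X$ there are disjoint open sets $U\ni x$, $U'\ni x'$ such that for all $u\in U$, $u'\in U'$:
\begin{enumerate}
\item[(1)] $u\approx u'$ if and only if $x\approx x'$;
\item[(2)] if $x\approx x'$, then $\tau(u,u')=\tau(x,x')$;
\item[(3)] if $\pi(x)\ne\pi(x')$, then $\pi(u)\ne\pi(u')$, and $\pi(u)<\pi(u')$ if and only if $\pi(x)<\pi(x')$.
\end{enumerate}
\end{lemma}

\begin{proof}
The statement is symmetric in $x,x'$. If both points are isolated, take singletons. When $\pi(x)\neq\pi(x')$, disjointness of $U$ and $U'$ follows from (3). In each case below we show that the data in (1)--(3) are the same for all $u\in U$, $u'\in U'$, among them $u=x$, $u'=x'$.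

\emph{Case 1: $x=(g,r)$, $x'=(g,r')$ with $g\in M$, $r\ne r'$.} Take $U=U_0(g,r)$ and $U'=U_0(g,r')$; they are disjoint because each $\Phi_g(v)$ acts on $R$ injectively. For $u=(v,\Phi_g(v)r)$ and $u'=(w,\Phi_g(w)r')$ we have $u\approx u'$, and by \eqref{eq:coboundary}
\[
\bigl(c(w,v)\Phi_g(v)r,\ \Phi_g(w)r'\bigr)=\Phi_g(w)\,(r,r'),
\]
so $\tau(u,u')$ is the orbit of $(r,r')$. Condition (3) is vacuous.

\emph{Case 2: $x=(g,r)$, $x'=(g',r')$ with $g\ne g'$ in $M$.} Choose $n$ with $s=g|_{L_{<n}}\ne s'=g'|_{L_{<n}}$ and $k$ with $n_i^g,n_i^{g'}\ge n$ for $i\ge k$. Take $U=U_k(g,r)$, $U'=U_k(g',r')$. For $v\in T_k(g)$, $w\in T_k(g')$ we have $s_v\supseteq s$, $s_w\supseteq s'$, and Lemma~\ref{lem:order}(ii) applies.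

\emph{Case 3: $x=(g,r)$, $x'=(e,r')$ with $g\in M$, $e\in E$.} Take $U'=\{x'\}$ and $U=U_k(g,r)$ with $k$ chosen as follows.

If $e=e^g_m$, let $k=m+1$. Every $v\in T_k(g)$ is adjacent to $e$ and satisfies $s_e\subsetneq s_v$, hence $e<v$. By \eqref{eq:coboundary}, $(c(e,v)\Phi_g(v)r,\,r')=(\Phi_g(e)r,\,r')$ does not depend on $v$.

If $e\notin T_0(g)$ and $s_e\subseteq g$, then $\alpha_e$ is not a term of $p_g$, for $\alpha_e=\alpha_i^g$ would give $\operatorname{lev}(e)=n_i^g$, $s_e=g|_{L_{<n_i^g}}$ and $e=e_i^g$. By Lemma~\ref{lem:outsider} there is $k$ such that for $i\ge k$ the vertex $\alpha_e$ is not adjacent to $\alpha_i^g$ and $n_i^g>\operatorname{lev}(e)$. No $v\in T_k(g)$ is adjacent to $e$ (for $v=g$ because $e\notin T_0(g)$), and $s_e\subsetneq s_v$ gives $e<v$.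

If $s_e\not\subseteq g$, let $n=\operatorname{lev}(e)$ and choose $k$ with $n_i^g\ge n$ for $i\ge k$. Every $v\in T_k(g)$ has $s_v\supseteq g|_{L_{<n}}\ne s_e$, and Lemma~\ref{lem:order}(ii) applies.
\end{proof}

\begin{corollary}\label{cor:top}
$X$ is Hausdorff, locally compact, zero-dimensional and first countable.
\end{corollary}

\begin{proof}
$X$ is Hausdorff by Lemma~\ref{lem:local}, and first countable by the description of the neighborhood bases. An open set containing $(g,r)$ contains all but finitely many points of $U_k(g,r)$, so $U_k(g,r)$ is compact, hence closed. The sets $U_k(g,r)$ and the isolated singletons form a base of compact clopen sets.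
\end{proof}

\section{Selections on pairs and on fibers}\label{sec:proofs}

\begin{proposition}\label{prop:tournament}
$\mathrm{Sel}^c_2(X)\ne\emptyset$.
\end{proposition}

\begin{proof}
An $H$-orbit in $R\times R$ either consists of pairs $(t,t)$, and is then called \emph{diagonal}, or consists of pairs of distinct elements. In the second case, since $H$ acts by automorphisms of the tournament $R$, either all its pairs $(t,t')$ satisfy $t\to t'$ or all satisfy $t'\to t$. For $x\ne x'$ in $X$ define:
\begin{enumerate}
\item[(I)] if $x\approx x'$ and $\tau(x,x')$ is not diagonal, then $x\to x'$ if and only if the pairs $(t,t')\in\tau(x,x')$ satisfy $t\to t'$;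
\item[(II)] otherwise, $x\to x'$ if and only if $\pi(x)<\pi(x')$.
\end{enumerate}
Distinct points $(y,r),(y,r')$ of one fiber have the type of $(r,r')$ and fall under (I), so $\pi(x)\ne\pi(x')$ in (II). As $\tau(x',x)$ is the reversal of $\tau(x,x')$, the same clause applies to $x,x'$ and to $x',x$, and exactly one of $x\to x'$, $x'\to x$ holds. Let $x\to x'$ and take $U,U'$ from Lemma~\ref{lem:local}. By (1) and (2) each pair $u\in U$, $u'\in U'$ falls under the same clause as $x,x'$, and $u\to u'$ follows from (2) in clause (I) and from (3) in clause (II). So the tournament is continuous, and Lemma~\ref{lem:pairs} applies.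
\end{proof}

This proof is the only place where the arrows of $R$ are used. We turn to the fibers. A selection on them is a function on $Y$, while Lemma~\ref{lem:jumps} concerns functions on $L$. The values of $\gamma$ on the copies $(s,\alpha)$ single out, level by level, one $g\in M$ whose values on $L$ are the values of $\gamma$ on the copies indexed by $g$ itself.

\begin{proposition}\label{prop:diagonal}
For every $\gamma:Y\to R$ there is $g\in M$ such that $\gamma(e_i^g)\ne\Phi_g(e_i^g)\gamma(g)$ for infinitely many $i$.
\end{proposition}

\begin{proof}
Define $g:L\to R$ by recursion on levels: $g(\alpha)=\gamma\bigl((g|_{L_{<n}},\alpha)\bigr)$ for $\alpha\in L_n$. Then $\gamma(e_i^g)=g(\alpha_i^g)$ for all $i$. If $\gamma(e_i^g)=\Phi_g(e_i^g)\gamma(g)$ held for all large $i$, then $\varphi_g(\alpha^g_i)^{-1}g(\alpha_i^g)=\gamma(g)$ for all large $i$, contrary to the choice of $p_g$.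
\end{proof}

For Theorem~\ref{thm:prime} we need sets whose size is any multiple of $|R|$, so we allow several copies of a fiber. Give $\omega$ the discrete topology, so that $X\times\omega$ is the topological sum of countably many copies of $X$.

\begin{proposition}\label{prop:fibers}
Let $k\ge1$ and $S_y=\{y\}\times R\times\{0,\dots,k-1\}\in[X\times\omega]^{k|R|}$ for $y\in Y$. The family $\{S_y:y\in Y\}$ has no continuous selection. Consequently $\mathrm{Sel}^c_{k|R|}(X\times\omega)=\emptyset$ for all $k\geq1$, and $\mathrm{Sel}^c_{|R|}(X)=\emptyset$.
\end{proposition}

\begin{proof}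
Let $F$ be a continuous selection on the family and write $F(S_y)=(y,\gamma(y),b(y))$. Fix $g\in M$. By Lemma~\ref{lem:vietoris}(i), every neighborhood of $S_g$ in $[X\times\omega]^{k|R|}$ contains, for some $m$, all sets of size $k|R|$ that meet each of the disjoint open sets $U_m(g,r)\times\{a\}$, $r\in R$, $a<k$. For $i\ge m$ the set $S_{e_i^g}$ is among them, because it contains $(e_i^g,\Phi_g(e_i^g)r,a)$. So $S_{e_i^g}$ converges to $S_g$, and by continuity $F(S_{e^g_i})\in U_0(g,\gamma(g))\times\{b(g)\}$ for all large $i$. The only point of $U_0(g,\gamma(g))$ over $e_i^g$ is $(e_i^g,\Phi_g(e_i^g)\gamma(g))$, so $\gamma(e_i^g)=\Phi_g(e_i^g)\gamma(g)$ for all large $i$. This holds for every $g\in M$ and contradicts Proposition~\ref{prop:diagonal}.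

A continuous selection on $[X\times\omega]^{k|R|}$ would restrict to the family. For $k=1$ the family lies in $[X\times\{0\}]^{|R|}$, so by Lemma~\ref{lem:vietoris}(iii) a continuous selection on $[X]^{|R|}$ would also give one on the family.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Let $R=\mathbb Z_3$ with $i\to i+1$ and let $H=\mathbb Z_3$ act by translation. The action preserves $\to$ and $R$ is a single orbit. Apply Corollary~\ref{cor:top} and Propositions~\ref{prop:tournament} and~\ref{prop:fibers}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]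
Proposition~\ref{prop:fixed} shows that (a) implies (b), and Lemma~\ref{lem:bc} that (b) and (c) are equivalent. If (b) holds, let $R$ be a tournament on $n$ vertices with no vertex fixed by $H=\operatorname{Aut}(R)$. These are standing data, and the resulting space $X_n$ satisfies $\mathrm{Sel}^c_2(X_n)\ne\emptyset=\mathrm{Sel}^c_n(X_n)$ by Propositions~\ref{prop:tournament} and~\ref{prop:fibers}.

For the last statement let $X$ be the topological sum of the spaces $X_n$, $n\notin\{1,2,4\}$. The properties in Corollary~\ref{cor:top} pass to topological sums. Keep a continuous tournament on each $X_n$ and let $x\to x'$ for $x\in X_n$, $x'\in X_{n'}$, $n<n'$; the summands are open, so this tournament on $X$ is continuous. For $n\in\{1,2,4\}$, Lemma~\ref{lem:bc} and Proposition~\ref{prop:fixed} give $\mathrm{Sel}^c_n(X)\ne\emptyset$. For any other $n$ a continuous selection on $[X]^n$ would restrict, by Lemma~\ref{lem:vietoris}(iii), to one on $[X_n]^n$.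
\end{proof}

\section{Sets whose size is prime to $p$}\label{sec:prime}

Let $p$ be an odd prime, let $R$ be the rotational tournament on $\mathbb Z_p$, and let $H=\mathbb Z_p$ act by translation; labels are written additively. Let $X$ be the space of Section~\ref{sec:space} and $\hat X=X\times\omega$. It has the properties in Corollary~\ref{cor:top}, and $\mathrm{Sel}^c_n(\hat X)=\emptyset$ for $p\mid n$ by Proposition~\ref{prop:fibers}. It remains to construct a continuous selection on $[\hat X]^n$ when $p\nmid n$.

Let $\hat\pi(y,r,a)=(y,a)$, and order $Y\times\omega$ linearly by $(y,a)<(y',a')$ if $a<a'$, or $a=a'$ and $y<y'$. For $x=(y,r,a)$ and $x'=(y',r',a')$ write $x\approx x'$ if $a=a'$ and $y,y'$ are equal or adjacent, and in that case put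
\[
\rho(x,x')=r'-r-c(y',y)\in\mathbb Z_p .
\]
Two pairs in $\mathbb Z_p\times\mathbb Z_p$ lie in the same orbit exactly when they have the same difference $t'-t$, and $\rho(x,x')$ is this difference for the type of $(y,r),(y',r')$. We have $\rho(x,x)=0$ and $\rho(x',x)=-\rho(x,x')$, and $\rho(x,x')=r'-r$ if $\hat\pi(x)=\hat\pi(x')$.

\begin{lemma}\label{lem:localhat}
Lemma~\ref{lem:local} holds for $\hat X$, with $\hat\pi$ in place of $\pi$ and $\rho$ in place of $\tau$.
\end{lemma}

\begin{proof}
If $x,x'$ lie in the same copy $X\times\{a\}$, use Lemma~\ref{lem:local} in that copy. If $x\in X\times\{a\}$ and $x'\in X\times\{a'\}$ with $a\ne a'$, take these two copies as $U$ and $U'$: no $u\in U$, $u'\in U'$ satisfy $u\approx u'$, and their order is that of $a,a'$.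
\end{proof}

We would like to select the point of $S$ with the least $\hat\pi$-value. This does not decide between points of one fiber, and the order is locally constant only for points in different fibers. So we first pass to a nonempty subset $S^*\subseteq S$ on which $\hat\pi$ is injective, defined from locally constant data. Grouping $S$ by fibers is not such a definition: in Case 1 of Lemma~\ref{lem:local}, points near $(g,r)$ and $(g,r')$ may lie over different $e_i^g$ and $e_j^g$. The relation $\approx$ is locally constant but is not known to be transitive, nor $\rho$ additive, on an arbitrary $S$. The following equivalence relation is defined from $\approx$ and $\rho$ alone, it identifies points of the same fiber, and $\rho$ is additive on its classes.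

Fix $n$ with $p\nmid n$ and $S\in[\hat X]^n$. For $x\in S$ let $B(x)=\{z\in S:z\approx x\}$, which contains $x$. For $x,x'\in S$ put $x\sim x'$ if $B(x)=B(x')$ and the function $z\mapsto\rho(z,x')-\rho(z,x)$ is constant on this set.

\begin{lemma}\label{lem:classes}
The relation $\sim$ is an equivalence relation on $S$. If $x,x',x''$ lie in one class, then any two of them are in the relation $\approx$ and
\begin{equation}\label{eq:additive}
\rho(x,x'')=\rho(x,x')+\rho(x',x'').
\end{equation}
If $\hat\pi(x)=\hat\pi(x')$, then $x\sim x'$.
\end{lemma}

\begin{proof}
The zero function, the negative of a constant function and the sum of two constant functions are constant, which gives reflexivity, symmetry and transitivity. If $x'\sim x''$, then $x'\in B(x')=B(x'')$, so $x'\approx x''$, and evaluating at $z=x'$ shows that the constant value of $\rho(z,x'')-\rho(z,x')$ is $\rho(x',x'')$. Evaluating at $z=x\in B(x)=B(x')$ gives \eqref{eq:additive}. Let $x=(y,r,a)$ and $x'=(y,r',a)$. Then $B(x)=B(x')$, since $\approx$ depends only on $\hat\pi$, and for $z=(w,t,a)$ in this set $\rho(z,x')-\rho(z,x)=(r'-t-c(y,w))-(r-t-c(y,w))=r'-r$.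
\end{proof}

By \eqref{eq:additive} a class $K$ maps to $\mathbb Z_p$ by $x'\mapsto\rho(x,x')$, and changing the base point $x\in K$ translates the map. The map need not be injective, so we count multiplicities: for $x\in K$ and $d\in\mathbb Z_p$ let
\[
\nu_x(d)=|\{z\in K:\rho(x,z)=d\}|.
\]
For $x,x',z\in K$, \eqref{eq:additive} shows that $\rho(x',z)=d$ if and only if $\rho(x,z)=d+\rho(x,x')$. Hence
\begin{equation}\label{eq:translate}
\nu_{x'}(d)=\nu_x\bigl(d+\rho(x,x')\bigr).
\end{equation}
Call $K$ \emph{balanced} if $\nu_x$ is constant; by \eqref{eq:translate} this does not depend on $x\in K$. A balanced class has $|K|=\sum_d\nu_x(d)=p\,\nu_x(0)$ elements. Since $p\nmid n$, some class is unbalanced. For an unbalanced class $K$ let $K^*$ be the nonempty set of those $x\in K$ for which the vector $(\nu_x(0),\dots,\nu_x(p-1))$ is lexicographically largest among the vectors of points of $K$. For example, if $p=3$, $K=\{x,x'\}$ and $\rho(x,x')=1$, the vectors are $(1,1,0)$ for $x$ and $(1,0,1)$ for $x'$, and $K^*=\{x\}$. Let $S^*\neq\emptyset$ be the union of the sets $K^*$ over all unbalanced classes $K$.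

\begin{lemma}\label{lem:injective}
The map $\hat\pi$ is injective on $S^*$.
\end{lemma}

\begin{proof}
Let $x=(y,r,a)$ and $x'=(y,r',a)$ be in $S^*$. By Lemma~\ref{lem:classes} they lie in one class $K$, which is unbalanced, and $x,x'\in K^*$. So $\nu_x=\nu_{x'}$, and by \eqref{eq:translate} the function $\nu_x$ is invariant under translation by $\rho(x,x')$. As $p$ is prime, a nonzero element generates $\mathbb Z_p$, and a function invariant under translation by it is constant. Since $\nu_x$ is not constant, $r'-r=\rho(x,x')=0$ and $x=x'$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:prime}]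
For $S\in[\hat X]^n$ let $F(S)$ be the element of $S^*$ with the least $\hat\pi$-value, which is unique by Lemma~\ref{lem:injective}. Let $S=\{x_1,\dots,x_n\}$ and $F(S)=x_i$. Intersecting finitely many neighborhoods, choose open $U_j\ni x_j$ such that for all $j\ne l$ the sets $U_j,U_l$ are as in Lemma~\ref{lem:localhat} for $x_j,x_l$; they are pairwise disjoint. Let $S'\in\langle U_1,\dots,U_n\rangle\cap[\hat X]^n$ and let $x_j'$ be its point in $U_j$. By (1) and (2) the bijection $x_j\mapsto x_j'$ preserves $\approx$ and $\rho$ in both directions. The sets $B(x)$, the relation $\sim$, the functions $\nu_x$, the unbalanced classes and the sets $K^*$ are defined from $\approx$ and $\rho$, so $(S')^*=\{x_j':x_j\in S^*\}$. Distinct points of $S^*$ have distinct $\hat\pi$-values, so (3) shows that the bijection preserves the order of $\hat\pi$-values on $S^*$. Therefore $F(S')=x_i'\in U_i$, and $F$ is continuous by Lemma~\ref{lem:vietoris}(ii). Thus $\mathrm{Sel}^c_n(\hat X)\ne\emptyset$ whenever $p\nmid n$.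
\end{proof}

\begin{remark}
Primality is used only in Lemma~\ref{lem:injective}. The step fails for composite moduli: on $\mathbb Z_9$ the indicator function of $\{0,3,6\}$ is invariant under translation by $3$ and is not constant. That $p$ is odd is what provides a translation invariant tournament on $\mathbb Z_p$, and hence the standing data of Section~\ref{sec:threads}.
\end{remark}

\begin{thebibliography}{1}

\bibitem{CC}
Jorge Antonio Cruz Chapital, \emph{Continuous selections, prime number and a covering type property}, arXiv:2004.08496 (2020).

\end{thebibliography}
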